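\title{The value of the Waiter--Client maximum degree game for bias of order $n/\ln n$}

\begin{abstract}
In the Waiter--Client maximum degree game with bias $q$, Waiter repeatedly offers $q+1$ new edges of $K_n$, Client keeps one of them, and Waiter wants Client's graph to have large maximum degree. We show that for $q=\lfloor tn/\ln n\rfloor$ the value of the game is $(1+o(1))\,c(t)\,\frac{n}{q+1}$, where $c(t)>1$ solves $c\ln c-c+1=t$. We also determine the second-order term $-\frac{\ln\ln n}{2\ln c(t)}$ up to a bounded error, and we extend the first-order result to all $q\le n^{1+o(1)}$. Client uses a potential built from the Poisson distribution. Waiter groups vertices of equal degree, which forces the degrees to spread like those of independent random walks whatever Client does.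
\end{abstract}

\section{The game and the results}\label{sec:intro}

Let $n\ge2$ and $q\ge1$ be integers. The \emph{Waiter--Client maximum degree game with bias $q$} is played on the edges of the complete graph $K_n$ with vertex set $[n]=\{1,\dots,n\}$. In each round Waiter offers $q+1$ edges that have not been offered before; Client claims one of them and Waiter claims the other $q$. When fewer than $q+1$ unoffered edges remain, Waiter claims them all and the game ends. Waiter wants the graph formed by Client's edges to have large maximum degree, and Client wants it small. \emph{Degree} always means degree in Client's graph. Let $D(n,q)$ be the largest $D$ such that Waiter can force maximum degree at least $D$. The game is finite, with perfect information and no chance moves, so by backward induction Client can ensure maximum degree at most $D(n,q)$. Thus $D(n,q)$ is the value of the game.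

The natural unit is
\[
\lambda=\frac{n}{q+1}.
\]
However the game is played, Client ends with $\lfloor\binom n2/(q+1)\rfloor$ edges, so his average degree is within $2/n$ of $\frac{n-1}{q+1}$. The game is about how evenly he can spread these edges. Waiter can also reach this scale at a vertex of his choice: by offering the edges at that vertex, $q+1$ at a time, he forces degree $\lfloor\frac{n-1}{q+1}\rfloor$. We call this the \emph{star strategy}.

Krivelevich and Trumer \cite{KT} state that if $q=tn/\ln n$ for a constant $t>0$, then Waiter can force maximum degree at least $(1+o(1))\frac n{q+1}$, while Client can ensure maximum degree at most $C\frac n{q+1}$ with a constant $C$ depending only on $t$. The following question is posed there: \emph{for $q=tn/\ln n$, what is the constant $c=c(t)$ such that Waiter can force maximum degree at least $(1+o(1))c\frac n{q+1}$ and Client can ensure maximum degree at most $(1+o(1))c\frac n{q+1}$?}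

To state the answer, put
\[
F(x)=x\ln x-x+1\quad(x>0),\qquad t_n=\frac{(q+1)\ln n}{n}=\frac{\ln n}{\lambda}.
\]
We have $F'(x)=\ln x$, $F''(x)=1/x$ and $F(1)=0$. So $F$ is strictly convex, decreasing on $(0,1]$, positive away from $1$, and it maps $[1,\infty)$ increasingly and homeomorphically onto $[0,\infty)$. Let $c(\cdot)$ be the inverse of this last map. Thus for $t>0$ the number $c(t)$ is the unique solution $c>1$ of
\[
c\ln c-c+1=t .
\]
The function $c(\cdot)$ is continuous on $[0,\infty)$ with $c(0)=1$, and smooth on $(0,\infty)$ with $c'(t)=1/\ln c(t)$. Substituting $c=e^{1+w}$ turns the equation into $we^w=(t-1)/e$ with $w>-1$. Hence $c(t)=e^{1+W_0((t-1)/e)}$, where the principal Lambert function $W_0$ is the inverse of $w\mapsto we^w$ on $[-1,\infty)$; for example $c(1)=e$. The definitions are tied together by the identity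
\begin{equation}\label{eq:key}
\lambda F\bigl(c(t_n)\bigr)=\ln n .
\end{equation}
All asymptotic statements are for $n\to\infty$, with $q=q(n)$.

\begin{theorem}\label{thm:first}
If $t_n\to t\in(0,\infty)$, in particular if $q=\lfloor tn/\ln n\rfloor$, then
\[
D(n,q)=(1+o(1))\,c(t)\,\frac n{q+1}.
\]
Moreover, $D(n,q)\le c(t_n)\frac n{q+1}$ for all $n\ge2$ and $q\ge1$.
\end{theorem}

\begin{theorem}\label{thm:second}
Let $0<t_-<t_+$. There are $K$ and $n_0$ such that for all $n\ge n_0$ and all $q$ with $t_n\in[t_-,t_+]$, writing $c=c(t_n)$,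
\[
\Bigl|D(n,q)-\Bigl(c\,\frac n{q+1}-\frac{\ln\ln n}{2\ln c}\Bigr)\Bigr|\le K .
\]
In particular, for $q=\lfloor tn/\ln n\rfloor$ with a constant $t>0$,
\[
D(n,q)=\frac{c(t)}t\ln n-\frac{\ln\ln n}{2\ln c(t)}+O(1).
\]
\end{theorem}

The last formula follows from the first: here $t<t_n\le t+\frac{\ln n}n$ and $c(t_n)\lambda=\frac{c(t_n)}{t_n}\ln n$, and since $c(\cdot)$ is smooth, replacing $t_n$ by $t$ changes both terms by $O(\ln^2n/n)$.

\begin{theorem}\label{thm:wide}
If $q=q(n)\ge1$ satisfies $q\le n^{1+o(1)}$, then $D(n,q)=(1+o(1))\,c(t_n)\frac n{q+1}$.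
\end{theorem}

\subsection*{Why this constant}
For $\mu\ge0$ we write $\mathrm{Poi}(\mu)$ for a random variable that takes the value $m\ge0$ with probability $e^{-\mu}\mu^m/m!$, and $\mathrm{Bin}(T,y)$ for the number of successes in $T$ independent trials with success probability $y$. Suppose that Client chooses uniformly at random in each round. Then an offered edge becomes his with probability
\[
p=\frac1{q+1},
\]
and there are $n-1$ edges at each vertex, so one may guess that the degrees behave like $n$ independent copies of $\mathrm{Poi}(\lambda)$. By Stirling's formula $m!\sim\sqrt{2\pi m}\,(m/e)^m$, the expected number of copies equal to $m$ is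
\begin{equation}\label{eq:heur}
n\,\frac{e^{-\lambda}\lambda^m}{m!}=(1+o(1))\,\frac{n\,e^{-\lambda F(m/\lambda)}}{\sqrt{2\pi m}}\qquad(m\to\infty).
\end{equation}
For $m=x\lambda$ the numerator is $e^{\lambda(t_n-F(x))}$, which passes from large to small at $x=c(t_n)$. This is the constant in Theorem~\ref{thm:first}. It also shows why $\lambda$ of order $\ln n$ is the critical scale: there the factor $n$ and a large deviation cost $e^{-\lambda F(x)}$ with $x$ constant are of the same size. For the second term put $m=c\lambda+z$ with $c=c(t_n)$. Taylor's formula and \eqref{eq:key} give $\lambda F(m/\lambda)=\ln n+z\ln c+O(z^2/\lambda)$, so \eqref{eq:heur} is about $c^{-z}/\sqrt{2\pi c\lambda}$. This is of order $1$ when $z=-\frac{\ln\lambda}{2\ln c}+O(1)=-\frac{\ln\ln n}{2\ln c}+O(1)$, as in Theorem~\ref{thm:second}.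

Neither player is bound by this picture. Waiter sees the degrees and adapts his offers, so the upper bound must survive an adaptive opponent. Client need not play at random and may try to avoid vertices of high degree, so Waiter must create the large deviation himself. The theorems say that neither player gains more than a bounded amount.

\begin{remark}\label{rem:ends}
As $t\to0$ we have $c(t)\to1$, so for $q=o(n/\ln n)$ the star strategy is asymptotically optimal. As $t\to\infty$ we have $t=F(c)\sim c\ln c$, hence $\ln c\sim\ln t$ and $c(t)\sim t/\ln t$; so $c(t_n)\lambda\sim\ln n/\ln t_n$ when $t_n\to\infty$. This shows that the hypothesis of Theorem~\ref{thm:wide} cannot simply be dropped. For $q=\lfloor n^{1+\delta}\rfloor$ with a constant $\delta>0$ we get $c(t_n)\lambda\to1/\delta$, and if $1/\delta$ is not an integer, the integer $D(n,q)$ cannot be asymptotic to it.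
\end{remark}

Section~\ref{sec:client} proves all upper bounds. Section~\ref{sec:waiter} gives Waiter's basic strategy and completes Theorems~\ref{thm:first} and~\ref{thm:wide}. Section~\ref{sec:refined} refines the strategy and completes Theorem~\ref{thm:second}.

\section{Client's Poisson potential}\label{sec:client}

At any moment let $d_v$ be the degree of $v$ and let $f_v$ be the number of unoffered edges at $v$. Client needs a quantity that is large when some degree is large and that he can keep from growing. The simplest one gives $v$ the weight $c^{d_v}e^{(c-1)pf_v}$ with $c>1$. If an offer contains $k$ edges at $v$ and Client picks uniformly, the weight of $v$ is multiplied on average by $(1+(c-1)kp)\,e^{-(c-1)kp}\le1$. So the total weight does not increase on average, and therefore some choice does not increase it. Since $\mathbb E\,c^{\mathrm{Poi}(\mu)}=e^{(c-1)\mu}$, this weight equals $\mathbb E\,c^{\,d_v+\mathrm{Poi}(pf_v)}$: the future degree gain of $v$ is priced as a Poisson variable. In this form only the convexity of $d\mapsto c^d$ matters. We call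 $g:\mathbb Z_{\ge0}\to\mathbb R$ \emph{convex} if the increments $g(x+1)-g(x)$ are nondecreasing in $x$.

\begin{lemma}\label{lem:client}
Let $g:\mathbb Z_{\ge0}\to[0,\infty)$ be nondecreasing and convex with $\mathbb E\,g(\mathrm{Poi}(\lambda))<\infty$. Client can ensure that the final degrees satisfy $\sum_vg(d_v)\le n\,\mathbb E\,g(\mathrm{Poi}(\lambda))$.
\end{lemma}

\begin{proof}
For integers $d\ge0$ and $0\le f\le n-1$ put $\phi(d,f)=\mathbb E\,g(d+\mathrm{Poi}(fp))$. This is finite: with $\mu=fp<\lambda$, the ratio of $\mu^j/j!$ to $\lambda^{d+j}/(d+j)!$ is at most $\lambda^{-d}(d+j)^d(\mu/\lambda)^j$, which is bounded in $j$. A sum of independent $\mathrm{Poi}(\mu)$ and $\mathrm{Poi}(\nu)$ variables is $\mathrm{Poi}(\mu+\nu)$, and $g$ is nondecreasing, so $\mathbb E\,g(d+\mathrm{Poi}(\mu))$ is nondecreasing in $\mu$. Let $\Phi=\sum_v\phi(d_v,f_v)$.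

Suppose that Waiter offers $q+1$ edges, $k_v\le q+1$ of them at $v$. If Client chose uniformly at random, $d_v$ would grow by one with probability $k_vp\le1$, and the expected new term of $v$ would be
\begin{equation}\label{eq:newterm}
(1-k_vp)\,\phi(d_v,f_v-k_v)+k_vp\,\phi(d_v+1,f_v-k_v).
\end{equation}
By convexity, $g(x+j)\ge g(x)+j\,(g(x+1)-g(x))$ for all integers $x,j\ge0$. Taking $j=\mathrm{Poi}(k_vp)$, which has mean $k_vp$, we get
\[
\mathbb E\,g\bigl(x+\mathrm{Poi}(k_vp)\bigr)\ge(1-k_vp)\,g(x)+k_vp\,g(x+1).
\]
Average this over $x=d_v+\mathrm{Poi}((f_v-k_v)p)$, independent of $j$. The left side becomes $\phi(d_v,f_v)$ and the right side becomes \eqref{eq:newterm}. Summing over $v$, the average of the new value of $\Phi$ over Client's $q+1$ choices is at most the old value. So some choice does not increase $\Phi$, and Client makes it. When Waiter takes the last edges, only the numbers $f_v$ decrease, which does not increase $\Phi$ either. At the end all $f_v$ are $0$ and $\Phi=\sum_vg(d_v)$. At the start $\Phi=n\,\phi(0,n-1)\le n\,\mathbb E\,g(\mathrm{Poi}(\lambda))$.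
\end{proof}

\begin{proposition}\label{prop:up1}
For all $n\ge2$ and $q\ge1$ we have $D(n,q)\le c(t_n)\lambda$.
\end{proposition}

\begin{proof}
Let $c=c(t_n)>1$ and apply Lemma~\ref{lem:client} with $g(d)=c^d$. The maximum degree $\Delta$ then satisfies $c^\Delta\le ne^{(c-1)\lambda}$. By \eqref{eq:key},
\[
\Delta\ln c\le\ln n+(c-1)\lambda=\lambda\bigl(F(c)+c-1\bigr)=\lambda c\ln c.\qedhere
\]
\end{proof}

The exponential function does not see the factor $1/\sqrt{2\pi m}$ in \eqref{eq:heur}. To see it, one would like to take for $g$ the indicator of $\{d>m\}$, but this function is not convex. The function $(d-m)^+=\max\{d-m,0\}$ is convex, it dominates the indicator, and for $m$ well above $\lambda$ its Poisson mean is only a constant times the probability of the value $m$.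

\begin{proposition}\label{prop:up2}
Let $0<t_-<t_+$. There is a constant $A$ such that for all large $n$ and all $q$ with $t_n\in[t_-,t_+]$, writing $c=c(t_n)$, we have $D(n,q)\le c\lambda-\frac{\ln\ln n}{2\ln c}+A+1$.
\end{proposition}

\begin{proof}
Let $c_-=c(t_-)>1$, so $c\ge c_-$, and note that $\lambda\ge\ln n/t_+$. Let $A>0$ and $m=\lceil c\lambda-\frac{\ln\ln n}{2\ln c}+A\rceil$. For large $n$ we have $\frac{c-1}2\lambda\ge\frac{(c_--1)\ln n}{2t_+}\ge\frac{\ln\ln n}{2\ln c_-}$, so $m\ge\frac{1+c}2\lambda$ and $\lambda/m\le\rho:=\frac2{1+c_-}<1$. Apply Lemma~\ref{lem:client} with $g(d)=(d-m)^+$. Using $(m+j)!\ge m!\,m^j$, the sum $\sum_{j\ge1}j\rho^j=\rho/(1-\rho)^2$, and Stirling's bound $m!\ge\sqrt{2\pi m}\,(m/e)^m$, we obtain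
\[
\sum_v(d_v-m)^+\le n\sum_{j\ge1}j\,\frac{e^{-\lambda}\lambda^{m+j}}{(m+j)!}\le n\,\frac{e^{-\lambda}\lambda^m}{m!}\cdot\frac\rho{(1-\rho)^2}\le\frac\rho{(1-\rho)^2}\cdot\frac{n\,e^{-\lambda F(m/\lambda)}}{\sqrt{2\pi m}} .
\]
The convex function $F$ lies above its tangent at $c$, so by \eqref{eq:key}
\[
\lambda F(m/\lambda)\ge\lambda F(c)+(m-c\lambda)\ln c\ge\ln n-\tfrac12\ln\ln n+A\ln c .
\]
Together with $m\ge\lambda\ge\ln n/t_+$ this gives $\sum_v(d_v-m)^+\le\frac\rho{(1-\rho)^2}\sqrt{t_+/(2\pi)}\;c_-^{-A}$. Choose $A$, depending only on $t_\pm$, so that this is less than $1$. The left side is a nonnegative integer, hence $0$, and all degrees are at most $m$.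
\end{proof}

\section{Waiter's grouping strategy}\label{sec:waiter}

Client's estimate $1+z\le e^z$ with $z=(c-1)kp$ is nearly sharp when $kp$ is small, that is, when each offer is spread over many vertices. But if Waiter spreads an offer over several vertices, Client decides which of them gains. Waiter's remedy is to spread it only over vertices \emph{of equal degree}, and to use edges whose other ends lie outside the set he watches. Then Client's choice affects which vertex gains, but not how many watched vertices have each degree.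

\begin{example}\label{ex:32}
Let $n=32$ and $q=15$, so $\lambda=2$. The star strategy forces degree $\lfloor31/16\rfloor=1$. Client ends with $496/16=31$ edges, and counting degrees gives only maximum degree at least $\lceil62/32\rceil=2$. Waiter can force degree $3$. He fixes a set $U$ of $8$ vertices, each joined to the $24$ vertices outside $U$. In one step he pairs up vertices of $U$ of equal degree, and for each pair he offers $8$ edges leaving $U$ at each of the two vertices. Exactly one vertex of each pair gains. A step uses $8$ of the $24$ edges at a vertex, so three steps are possible. The numbers of vertices of $U$ of degree $0,1,2,3$ evolve as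
\[
(8,0,0,0)\to(4,4,0,0)\to(2,4,2,0)\to(1,3,3,1),
\]
whatever Client does. After $j$ steps the count at degree $l$ is $8\,P(\mathrm{Bin}(j,\frac12)=l)$: a deterministic process reproduces the binomial distribution, including its tail. With $|U|=6$ some classes have odd size and a vertex stays idle; the counts are $(6,0,0,0)\to(3,3,0,0)\to(2,3,1,0)\to(1,3,2,0)$, and degree $3$ is missed. In the other direction, $t_n=\frac12\ln32<1.74$ and $F(\frac72)>1.88$, so $c(t_n)\lambda<7$ and Proposition~\ref{prop:up1} gives $D(32,15)\le6$.
\end{example}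

Pairs allow about $2\lambda$ steps, so they cannot give degree above $2\lambda$. Groups of size $b$ allow about $b\lambda$ steps, each with success rate $1/b$, and as $b$ grows the binomial distribution approaches $\mathrm{Poi}(\lambda)$. The next lemma treats groups of size $b$ and pays for the idle vertices.

\begin{lemma}\label{lem:group}
Let $1\le N<n$, $b\ge2$ and $k\ge0$ be integers, and let $T=\bigl\lfloor(n-N)/\lceil(q+1)/b\rceil\bigr\rfloor$. If $N\cdot P(\mathrm{Bin}(T,1/b)=k)>T$, then $D(n,q)\ge k$.
\end{lemma}

\begin{proof}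
Fix $U\subset[n]$ with $|U|=N$. The \emph{box} of $v\in U$ is the set of its $n-N$ edges to $[n]\setminus U$. The boxes are pairwise disjoint. Waiter performs $T$ \emph{steps}. At the start of a step he sorts $U$ into classes by current degree and splits each class into groups of exactly $b$ vertices, leaving fewer than $b$ vertices of the class idle. For each group he plays one round, offering $\lfloor\frac{q+1}b\rfloor$ or $\lceil\frac{q+1}b\rceil$ unoffered edges from the box of each member, $q+1$ edges in all. The edge that Client claims has exactly one end in $U$, so exactly one member of the group gains one degree and no other vertex of $U$ is affected. A box loses at most $\lceil\frac{q+1}b\rceil$ edges per step, so $T$ steps are possible.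

Let $X_j(l)$ be the number of vertices of $U$ of degree $l$ after $j$ steps, with $X_j(-1)=0$. Whatever Client does,
\[
X_{j+1}(l)=X_j(l)-\Bigl\lfloor\frac{X_j(l)}b\Bigr\rfloor+\Bigl\lfloor\frac{X_j(l-1)}b\Bigr\rfloor\ge\Bigl(1-\frac1b\Bigr)X_j(l)+\frac1bX_j(l-1)-1 .
\]
The probabilities $P_j(l)=P(\mathrm{Bin}(j,1/b)=l)$ satisfy $P_{j+1}(l)=(1-\frac1b)P_j(l)+\frac1bP_j(l-1)$. We claim that $X_j(l)\ge NP_j(l)-j$ for all $l\ge-1$. For $j=0$ this is an equality, for $l=-1$ it reads $0\ge-j$, and if it holds for $j$, then $X_{j+1}(l)\ge NP_{j+1}(l)-(1-\frac1b)j-\frac1bj-1=NP_{j+1}(l)-(j+1)$. Hence $X_T(k)>0$. Waiter plays the rest of the game arbitrarily; degrees do not decrease.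
\end{proof}

To apply the lemma we need a lower bound for a binomial point probability. For $x,y\in(0,1)$ let $\mathrm{KL}(x\|y)=x\ln\frac xy+(1-x)\ln\frac{1-x}{1-y}$ be the relative entropy. The following bound is an instance of the method of types (compare \cite[Theorem 11.1.4]{CT}): for $0<k<T$,
\begin{equation}\label{eq:types}
P(\mathrm{Bin}(T,y)=k)\ge\frac1{T+1}\,e^{-T\,\mathrm{KL}(k/T\|y)} .
\end{equation}
Indeed, let $x=k/T$ and $\pi_j=P(\mathrm{Bin}(T,x)=j)$. The ratio $\pi_{j+1}/\pi_j=\frac{(T-j)k}{(j+1)(T-k)}$ is at least $1$ for $j<k$ and less than $1$ for $j\ge k$. So $\pi_k$ is the largest of $T+1$ numbers with sum $1$, and $\pi_k\ge\frac1{T+1}$. Finally $P(\mathrm{Bin}(T,y)=k)=\pi_k\,(y/x)^k\bigl(\frac{1-y}{1-x}\bigr)^{T-k}=\pi_k\,e^{-T\,\mathrm{KL}(x\|y)}$.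

\begin{proof}[Proof of Theorem~\ref{thm:first}]
The upper bound for all $n,q$ is Proposition~\ref{prop:up1}, and $c(t_n)\to c(t)$ by continuity. For the lower bound fix $a$ with $1<a<c(t)$, so that $F(a)<t$. For an integer $b>a$ the binomial analogue of the rate $F(a)$ is
\[
F_b(a)=b\,\mathrm{KL}\Bigl(\frac ab\Big\|\frac1b\Bigr)=a\ln a+(b-a)\ln\Bigl(1-\frac{a-1}{b-1}\Bigr),
\]
and $F_b(a)\to a\ln a-(a-1)=F(a)$ as $b\to\infty$. Fix $b$ with $F_b(a)<t$.

The set $U$ must be large, to keep the factor $n$ in \eqref{eq:heur} up to $n^{o(1)}$, and it must be $o(n)$, to keep the boxes nearly full. Take $N=\lfloor n/\ln n\rfloor$. Since $\lambda=\ln n/t_n=\Theta(\ln n)\to\infty$ and $q+1=n/\lambda\to\infty$, the number of steps in Lemma~\ref{lem:group} is $T=(1+o(1))b\lambda$. Let $k=\lfloor aT/b\rfloor=(1+o(1))a\lambda$. Then $k/T\to a/b$, so $T\,\mathrm{KL}(k/T\|1/b)=\lambda(F_b(a)+o(1))$. By \eqref{eq:types} and $\ln n=\lambda t_n$,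
\[
N\,P(\mathrm{Bin}(T,\tfrac1b)=k)\ge\exp\bigl(\ln n-\lambda(F_b(a)+o(1))-O(\ln\ln n)\bigr)=\exp\bigl(\lambda(t-F_b(a)+o(1))\bigr).
\]
This is exponential in $\lambda$, while $T=O(\lambda)$. Lemma~\ref{lem:group} gives $D(n,q)\ge(1+o(1))a\lambda$. Since $a<c(t)$ was arbitrary, $D(n,q)\ge(1-o(1))c(t)\lambda$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wide}]
Write $c=c(t_n)$. By Proposition~\ref{prop:up1} only the lower bound is needed. If it failed, then $D(n,q)\le(1-\delta)c\lambda$ for some $\delta>0$ along a subsequence, and along a further subsequence $t_n$ would converge to some $t\in[0,\infty]$. So it suffices to prove $D(n,q)\ge(1-o(1))c\lambda$ along a sequence of $n$ with $t_n\to t$.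

If $0<t<\infty$, the proof of Theorem~\ref{thm:first} applies along the sequence, and $c\to c(t)$. If $t=0$, then $\lambda=\ln n/t_n\to\infty$ and $c\to1$, and the star strategy gives $\lfloor\frac{n-1}{q+1}\rfloor=(1-o(1))\lambda=(1-o(1))c\lambda$.

Let $t=\infty$. Now $c\to\infty$, so the group size must grow with $n$; on the other hand a cruder binomial estimate suffices, because $F(c)\sim c\ln c$ and factors $e^{O(k)}$ no longer matter. The hypothesis $q\le n^{1+o(1)}$ enters only through $t_n=n^{o(1)}$. We record three facts. First, $\lambda=\ln n/t_n=o(\ln n)$. Second, $F(x)\ge2x-x+1>x$ for $x\ge e^2$, so $c\le t_n$ for large $n$; hence $\ln c=o(\ln n)$ and $c\lambda\le\ln n$. Third, \eqref{eq:key} gives $\lambda c\ln c=(1+o(1))\ln n$, so $c\lambda\sim\ln n/\ln c\to\infty$.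

Fix $\varepsilon\in(0,1)$ and let
\[
a=(1-\varepsilon)c,\qquad k=\lfloor a\lambda\rfloor,\qquad b=\lceil t_n^2\rceil,\qquad N=\lfloor n/\ln n\rfloor .
\]
We have $\frac{q+1}b\sim\frac n{t_n\ln n}\to\infty$ and $b\lambda\sim t_n\ln n\to\infty$, so $T=(1+o(1))b\lambda=(1+o(1))t_n\ln n=n^{o(1)}$, and $1\le k\le\ln n\le T$ for large $n$. Using $\binom Tk\ge(T/k)^k$ and $1-\frac1b\ge e^{-2/b}$,
\[
P(\mathrm{Bin}(T,\tfrac1b)=k)\ge\Bigl(\frac T{kb}\Bigr)^k\Bigl(1-\frac1b\Bigr)^T\ge\exp\Bigl(-k\ln\frac{kb}T-\frac{2T}b\Bigr).
\]
Here $T/b=O(\lambda)=o(\ln n)$. Also $kb/T\le(1+o(1))a$ with $a\to\infty$, so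
\[
k\ln\frac{kb}T\le a\lambda\ln a+o(k)\le(1-\varepsilon)\lambda c\ln c+o(\ln n)=(1-\varepsilon+o(1))\ln n .
\]
Thus the probability is at least $n^{-(1-\varepsilon/2)}$ for large $n$, and $N$ times it is at least $n^{\varepsilon/2-o(1)}>T$. Lemma~\ref{lem:group} gives $D(n,q)\ge k=(1-\varepsilon+o(1))c\lambda$, where the last step uses $c\lambda\to\infty$. Since $\varepsilon$ was arbitrary, the proof is complete.
\end{proof}

\section{The second-order term: Waiter's refined strategy}\label{sec:refined}

The upper bound in Theorem~\ref{thm:second} is Proposition~\ref{prop:up2}. This section proves the lower bound.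

\subsection{What the basic strategy loses}\label{sub:losses}
Near $m=c\lambda$ the count \eqref{eq:heur} changes by a factor of about $c$ per unit of degree. A loss of a factor $(\ln n)^\gamma$ in the count therefore costs $\gamma\ln\ln n/\ln c$ in the degree, which is the order of the term we want. Waiter may lose constant factors only. Lemma~\ref{lem:group} loses more in three places.

\emph{Binomial against Poisson.} Let the group size vary, and let $p_i$ be the reciprocal of the group size in step $i$. The generating function of the number of successes at $c$ is $\prod_i(1+(c-1)p_i)$, which is smaller than the Poisson value $e^{(c-1)\sum_ip_i}$ by a factor $e^{-\Theta(\sum_ip_i^2)}$. So we need $\sum_ip_i^2=O(1)$. With a fixed group size $b$ the sum is about $\lambda/b$, which forces $b$ of order at least $\lambda$ and at least about $\lambda^2$ steps.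

\emph{Rounding.} Lemma~\ref{lem:group} pays $1$ per step for idle vertices, and the total must now be $O(1)$. An idle vertex should be charged only its chance of ending at the target degree $k$. Summed over all degree classes these chances can still be close to $1$ per step. The large contributions come from classes that are already so high that an ordinary climb brings them to $k$. Waiter simply discards such vertices: he imposes an upper \emph{barrier}, so that a retained vertex must still climb at least about $su$, where $u$ is the remaining sum of the $p_i$ and $s>1$. Then the charge per step is exponentially small in $u$. The barrier is cheap if $s<c$, because a walk that ends at $k\approx c\lambda$ typically climbs at rate $c$ all the way. Near the end $u$ is small and the charge per step is of order $1$, so there must be few steps there, that is, small groups. If the group size is $b_r$ while $u$ is about $r$, we need both $\sum_r1/b_r$ and $\sum_rb_re^{-\eta r}$ finite, and $b_r=(r+2)^2$ does this.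

\emph{Number of vertices against size of boxes.} Waiter must start with $\Theta(n)$ vertices, but each box must finally supply $n-O(q)$ edges. He resolves this in two phases. He starts with $n/2$ vertices and boxes of size $n/2$. After a third of the time he keeps only the vertices that have climbed at rate at least $s$. These are few, so their boxes can be enlarged to almost all edges.

\subsection{Schedule, barrier and strategy}
Fix $0<t_-<t_+$ and let $t_n\in[t_-,t_+]$. Put $c=c(t_n)$ and $c_\pm=c(t_\pm)$, so that $1<c_-\le c\le c_+$ and $\ln n/t_+\le\lambda\le\ln n/t_-$. A \emph{constant} is a number that depends only on $t_\pm$. Let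
\[
s=\frac{1+c}2\in(1,c),\qquad y=\frac sc\in\bigl(\tfrac12,\bar y\,\bigr],\qquad\bar y=\frac{1+c_-}{2c_-}<1 .
\]
By the monotonicity of $F$ on each side of $1$, the constant $\eta=\min\{F(\frac{1+c_-}2),F(\bar y)\}>0$ satisfies
\begin{equation}\label{eq:eta}
F(s)\ge\eta,\qquad cF(y)\ge\eta .
\end{equation}
Let $W=\sum_{r\ge0}(r+2)^2e^{-\eta r}$, a finite constant. The bound $t_n\ge t_-$ is what keeps $\eta$ and $\ln c$ away from $0$; the bound $t_n\le t_+$ keeps $c$ bounded and makes $e^{-\eta\lambda}$ a negative power of $n$. Two constants $B\ge0$ and $A\ge0$ will be fixed later, in this order.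

\emph{Schedule.} Let $R=\lfloor\lambda\rfloor-1$ and $b_r=(r+2)^2$. There are $R$ \emph{blocks}, processed in the order $r=R-1,R-2,\dots,0$. Block $r$ consists of $b_r$ steps, each with group size $b_r$. Let $T=\sum_rb_r\le(R+1)^3$ be the number of steps, and let \emph{time} $j$ be the moment after step $j$, for $0\le j\le T$. Let $p_i\le\frac14$ be the reciprocal of the group size in step $i$, and let $u_j=\sum_{i>j}p_i$. The $p_i$ in one block sum to $1$, so $u_0=R$, and $u_{j-1}\ge u_j\ge r$ if step $j$ lies in block $r$. Hence
\begin{equation}\label{eq:sums}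
\sum_{i=1}^Tp_i^2=\sum_{r<R}\frac1{(r+2)^2}<1,\qquad\sum_{j=0}^{T-1}e^{-\eta u_j}\le\sum_{j=1}^Te^{-\eta u_j}\le W .
\end{equation}
Let $R_1=\lfloor R/3\rfloor$, and let $T_1<T$ be the number of steps in the first $R_1$ blocks, so that $\sum_{i\le T_1}p_i=R_1$.

\emph{Allowed degrees.} The target degree is
\[
k=\Bigl\lfloor c\lambda-\frac{\ln\ln n}{2\ln c}-A\Bigr\rfloor .
\]
For $0\le j<T$ let $L_j$ be the set of integers $l\ge0$ with $l\le k-su_j+B$, with the additional condition $l\ge sR_1$ when $j=T_1$. Let $L_T=\{k\}$.

\emph{Strategy.} Fix $U_0\subset[n]$ with $|U_0|=N=\lfloor n/2\rfloor$. A vertex of $U_0$ is \emph{live} at time $j$ if its degree at time $i$ was in $L_i$ for every $i\le j$. Let $U_1$ be the set of vertices live at time $T_1$. In steps $1,\dots,T_1$ (the first phase) the box of $v$ is its set of edges to $[n]\setminus U_0$; in the later steps (the second phase) the box of $v\in U_1$ is its set of edges to $[n]\setminus U_1$. In step $j+1$, with group size $b$, Waiter sorts the vertices live at time $j$ into classes by degree, splits each class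 into groups of size $b$ with fewer than $b$ idle vertices, and plays one round for each group as in Lemma~\ref{lem:group}. In both phases an offered edge has exactly one live end, so in each round exactly one member of the group gains one degree and no other live vertex is affected.

\begin{lemma}\label{lem:feasible}
For large $n$ the boxes always contain enough unoffered edges, so Waiter can carry out all $T$ steps.
\end{lemma}

\begin{proof}
In a step with group size $b$ a box loses at most $\frac{q+1}b+1$ edges, so in block $r$ it loses at most $q+1+b_r$. In the first phase it loses at most $R_1(q+1)+T\le\frac n3+O(\ln^3n)\le\frac n2\le n-N$ edges.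

Next we bound $|U_1|$. Consider $\sum s^{\deg v}$ over live $v$. A class of $X$ live vertices of degree $l$ contributes $Xs^l$ before a step with group size $b$, and at most $Xs^l+\lfloor X/b\rfloor(s-1)s^l\le e^{(s-1)/b}Xs^l$ after it. So at time $T_1$ the sum is at most $Ne^{(s-1)R_1}$. The vertices of $U_1$ have degree at least $sR_1$ at that time, so $|U_1|\le Ne^{(s-1)R_1}s^{-sR_1}=Ne^{-F(s)R_1}\le ne^{-\eta R_1}$. As $R_1\ge\lambda/4\ge\ln n/(4t_+)$ for large $n$, this is at most $n^{1-\eta/(4t_+)}$. Since $q+1\ge t_-n/\ln n$, we conclude that $|U_1|+T\le q+1$ for large $n$.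

In the second phase the boxes are pairwise disjoint, and the box of $v\in U_1$ has $n-|U_1|$ edges. It consists of the first-phase box of $v$ and of the edges from $v$ to $U_0\setminus U_1$. The latter lie inside $U_0$ and were not offered in the first phase. So an edge of the box is only ever offered on behalf of $v$, and over both phases the number of such edges is at most
\[
R(q+1)+T\le(\lambda-1)(q+1)+T=n-(q+1)+T\le n-|U_1|.\qedhere
\]
\end{proof}

\subsection{Sums of independent Bernoulli variables}
We compare the degrees with a random walk whose steps are independent Bernoulli variables, that is, variables with values in $\{0,1\}$. We need a tail bound, a bound on point probabilities, and a local limit theorem that is uniform in the parameters.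

\begin{lemma}\label{lem:bern}
Let $S$ be a sum of finitely many independent Bernoulli variables, with mean $\mu$ and variance $\sigma^2$.
\begin{enumerate}
\item[(a)] For real $x$ we have $P(S\ge x)\le z^{-x}e^{(z-1)\mu}$ if $z\ge1$, and $P(S\le x)\le z^{-x}e^{(z-1)\mu}$ if $0<z\le1$.
\item[(b)] If $\sigma>0$, then $P(S=l)\le1/\sigma$ for every integer $l$.
\item[(c)] There is a function $\varepsilon(\sigma)$ of $\sigma$ alone, with $\varepsilon(\sigma)\to0$ as $\sigma\to\infty$, such that for every integer $l$
\[
\Bigl|\sigma P(S=l)-\frac1{\sqrt{2\pi}}e^{-(l-\mu)^2/(2\sigma^2)}\Bigr|\le\varepsilon(\sigma).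
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Let $S=\sum_j\zeta_j$ with $x_j=P(\zeta_j=1)$ and $v_j=x_j(1-x_j)\le\frac14$, so $\mu=\sum_jx_j$ and $\sigma^2=\sum_jv_j$.

(a) We have $\mathbb E\,z^S=\prod_j(1+(z-1)x_j)\le e^{(z-1)\mu}$. In both cases $z^S\ge z^x$ on the event, and Markov's inequality gives the bound.

(b) Since $|1-x+xe^{\mathrm i\theta}|^2=1-2x(1-x)(1-\cos\theta)\le e^{-2x(1-x)(1-\cos\theta)}$ and $1-\cos\theta=2\sin^2\frac\theta2\ge2\theta^2/\pi^2$ for $|\theta|\le\pi$,
\begin{equation}\label{eq:char}
\bigl|\mathbb E\,e^{\mathrm i\theta S}\bigr|\le e^{-2\sigma^2\theta^2/\pi^2}\qquad(|\theta|\le\pi).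
\end{equation}
Fourier inversion for an integer-valued variable states $P(S=l)=\frac1{2\pi}\int_{-\pi}^\pi\mathbb E\,e^{\mathrm i\theta S}e^{-\mathrm i\theta l}\,d\theta$. So $P(S=l)\le\frac1{2\pi}\int_{\mathbb R}e^{-2\sigma^2\theta^2/\pi^2}d\theta=\frac{\sqrt{\pi/2}}{2\sigma}\le\frac1\sigma$.

(c) Let $\psi(\tau)=\mathbb E\,e^{\mathrm i\tau(S-\mu)/\sigma}$ and $w=(l-\mu)/\sigma$. Substituting $\theta=\tau/\sigma$ gives $\sigma P(S=l)=\frac1{2\pi}\int_{|\tau|\le\pi\sigma}\psi(\tau)e^{-\mathrm i\tau w}d\tau$, while $\frac1{\sqrt{2\pi}}e^{-w^2/2}=\frac1{2\pi}\int_{\mathbb R}e^{-\tau^2/2}e^{-\mathrm i\tau w}d\tau$. So the difference in (c) is at most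
\begin{equation}\label{eq:llt}
\frac1{2\pi}\int_{|\tau|\le\pi\sigma}\bigl|\psi(\tau)-e^{-\tau^2/2}\bigr|\,d\tau+\frac1{2\pi}\int_{|\tau|>\pi\sigma}e^{-\tau^2/2}\,d\tau .
\end{equation}
We bound the first integrand in two ways. By \eqref{eq:char} it is at most $e^{-2\tau^2/\pi^2}+e^{-\tau^2/2}$. For the second bound let $\theta=\tau/\sigma$, $\alpha_j=\mathbb E\,e^{\mathrm i\theta(\zeta_j-x_j)}$ and $\beta_j=e^{-\theta^2v_j/2}$, so that $\psi(\tau)=\prod_j\alpha_j$ and $e^{-\tau^2/2}=\prod_j\beta_j$. Taylor's formula and $\mathbb E|\zeta_j-x_j|^3\le v_j$ give $|\alpha_j-1+\theta^2v_j/2|\le|\theta|^3v_j/6$ and $|\beta_j-1+\theta^2v_j/2|\le\theta^4v_j^2/8\le\theta^4v_j/32$. All factors have modulus at most $1$, so replacing them one at a time gives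
\[
\bigl|\psi(\tau)-e^{-\tau^2/2}\bigr|\le\sum_j|\alpha_j-\beta_j|\le\frac{|\tau|^3}{6\sigma}+\frac{\tau^4}{32\sigma^2}.
\]
Let $\varepsilon(\sigma)$ be \eqref{eq:llt} with the first integrand replaced by the minimum of the two bounds. It depends on $\sigma$ alone, and it tends to $0$ by dominated convergence.
\end{proof}

\subsection{The rounding loss}
Under a probability measure $P$ let $\xi_1,\dots,\xi_T$ be independent Bernoulli variables with $P(\xi_i=1)=p_i$, and let $S_j=\sum_{i\le j}\xi_i$. For an integer $l\ge0$ let
\[
h_j(l)=P\bigl(l+S_i-S_j\in L_i\ \text{for all }i=j,\dots,T\bigr)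
\]
be the probability that the walk started at $l$ at time $j$ stays allowed and ends at $k$. Then $h_T$ is the indicator of $\{k\}$, $h_j(l)=0$ for $l\notin L_j$, and conditioning on $\xi_{j+1}$ gives
\begin{equation}\label{eq:rec}
h_j(l)=(1-p_{j+1})\,h_{j+1}(l)+p_{j+1}\,h_{j+1}(l+1)\qquad(l\in L_j,\ j<T).
\end{equation}
The number $h_j(l)$ is the worth to Waiter of a live vertex of degree $l$ at time $j$. Without rounding the total worth would be constant.

\begin{lemma}\label{lem:rounding}
Whatever Client does, at time $T$ at least $Nh_0(0)-c_+^BW$ vertices have degree $k$.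
\end{lemma}

\begin{proof}
Let $\Psi_j=\sum h_j(\deg v)$, summed over the vertices live at time $j$. Then $\Psi_0=Nh_0(0)$, and $\Psi_T$ is the number of vertices live at time $T$, all of which have degree $k$. Consider step $j+1$, with group size $b=1/p_{j+1}$, and a class of $X$ vertices live at time $j$ with degree $l\in L_j$. After the step $\lfloor X/b\rfloor$ of them have degree $l+1$ and the others have degree $l$. Those that cease to be live have $h_{j+1}=0$, so including them changes nothing. With $\{x\}=x-\lfloor x\rfloor$ and \eqref{eq:rec}, the class contributes to $\Psi_{j+1}$ the amount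
\begin{align*}
\Bigl\lfloor\frac Xb\Bigr\rfloor h_{j+1}(l+1)+\Bigl(X-\Bigl\lfloor\frac Xb\Bigr\rfloor\Bigr)h_{j+1}(l)
&=Xh_j(l)-\Bigl\{\frac Xb\Bigr\}\bigl(h_{j+1}(l+1)-h_{j+1}(l)\bigr)\\
&\ge Xh_j(l)-h_{j+1}(l+1).
\end{align*}
Summing over the classes, $\Psi_{j+1}\ge\Psi_j-\sum_lh_{j+1}(l)$.

Here the barrier is used. For $j<T$ we have $h_j(l)\le P(S_T-S_j=k-l)$, and $h_j(l)=0$ unless $k-l\ge su_j-B$. The variable $S_T-S_j$ has mean $u_j$, so Lemma~\ref{lem:bern}(a) with $z=s>1$ gives
\[
\sum_lh_j(l)\le P(S_T-S_j\ge su_j-B)\le s^{B-su_j}e^{(s-1)u_j}=s^Be^{-F(s)u_j}\le c_+^Be^{-\eta u_j}.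
\]
For $j=T$ the sum is $1$ and $u_T=0$, so the same bound holds. Summing over $j=1,\dots,T$ and using \eqref{eq:sums} gives $\Psi_T\ge Nh_0(0)-c_+^BW$.
\end{proof}

\subsection{The survival probability}
It remains to bound $h_0(0)=P(E)$ from below, where $E$ is the event that $S_j\in L_j$ for all $j=0,\dots,T$. This probability is of order $1/n$, and we need it up to a constant factor. We change the measure so that ending near $c\lambda$ becomes typical. Under the new measure the local limit theorem gives the probability of ending at $k$, and we show that the barrier removes at most half of it.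

\begin{lemma}\label{lem:survival}
There are constants $B\ge0$ and $\gamma>0$ such that for every fixed $A\ge0$ and all large $n$ we have $h_0(0)\ge\gamma c^A/n$.
\end{lemma}

\begin{proof}
\emph{Tilting.} Let $Z=\prod_i(1+(c-1)p_i)=\mathbb E\,c^{S_T}$ and define $P'$ by giving each outcome the probability $c^{S_T}/Z$ times its probability under $P$. The density is the product of the factors $c^{\xi_i}/(1+(c-1)p_i)$, so under $P'$ the $\xi_i$ are independent Bernoulli variables with
\[
p_i'=\frac{cp_i}{1+(c-1)p_i},\qquad0\le cp_i-p_i'\le c(c-1)p_i^2,\qquad1-p_i'=\frac{1-p_i}{1+(c-1)p_i}\ge\frac3{3+c},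
\]
where the last bound uses $p_i\le\frac14$. By \eqref{eq:sums}, for every set $I$ of steps, with $u=\sum_{i\in I}p_i$,
\begin{equation}\label{eq:mean}
cu-c(c-1)\le\sum_{i\in I}p_i'\le cu .
\end{equation}
Let $\sigma_j^2$ be the variance of $S_j$ under $P'$. If $u_j\le R/2$, then $\sum_{i\le j}p_i\ge R/2$, so $\sum_{i\le j}p_i'\ge c(R/2-c+1)\ge\lambda/3$ for large $n$, and
\begin{equation}\label{eq:var}
\sigma_j^2=\sum_{i\le j}p_i'(1-p_i')\ge\alpha\lambda\quad\text{if }u_j\le R/2,\qquad\text{where }\alpha=\frac1{3+c_+}.
\end{equation}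

\emph{Ending at $k$.} The mean $\mu'$ of $S_T$ under $P'$ is $cR+O(1)=c\lambda+O(1)$ by \eqref{eq:mean}, and $\alpha\lambda\le\sigma_T^2\le\mu'\le c\lambda$. For fixed $A$ we have $k-\mu'=O(\ln\ln n)=o(\sigma_T)$. Lemma~\ref{lem:bern}(c) gives $\sigma_TP'(S_T=k)\to\frac1{\sqrt{2\pi}}>\frac13$, so for large $n$
\begin{equation}\label{eq:hit}
P'(S_T=k)\ge\frac1{3\sqrt{c\lambda}} .
\end{equation}

\emph{Slow climbs are rare.} Let $I$ and $u$ be as above and let $B'\ge0$. Lemma~\ref{lem:bern}(a) with $z=y<1$, the lower bound in \eqref{eq:mean}, and $s=cy$ give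
\begin{equation}\label{eq:slow}
P'\Bigl(\sum_{i\in I}\xi_i\le su-B'\Bigr)\le y^{B'-cyu}e^{-(1-y)(cu-c(c-1))}=e^{(c-s)(c-1)}y^{B'}e^{-cF(y)u}\le C\,\bar y^{B'}e^{-\eta u},
\end{equation}
with $C=e^{c_+^2}$. This is where $s<c$ is used.

\emph{The upper barrier.} If $S_T=k$ and $S_j>k-su_j+B$ for some $j<T$, then $S_T-S_j<su_j-B$. Since $S_j$ and $S_T-S_j$ are independent, summing over the value $m$ of $S_T-S_j$ and using \eqref{eq:slow} gives
\begin{align*}
P'(S_T=k,\ S_T-S_j<su_j-B)&=\sum_{m<su_j-B}P'(S_T-S_j=m)\,P'(S_j=k-m)\\
&\le C\,\bar y^Be^{-\eta u_j}\max_lP'(S_j=l).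
\end{align*}
The maximum cannot be dropped when $u_j$ is small, since the bound must be compared with \eqref{eq:hit}. If $u_j\le R/2$, it is at most $(\alpha\lambda)^{-1/2}$ by Lemma~\ref{lem:bern}(b) and \eqref{eq:var}. If $u_j>R/2$, we bound it by $1$. Summing over $j<T$ with \eqref{eq:sums}, the probability under $P'$ that $S_T=k$ and the barrier is crossed is at most
\[
C\,\bar y^B\Bigl[W(\alpha\lambda)^{-1/2}+(R+1)^3e^{-\eta R/2}\Bigr]\le2CW\,\bar y^B(\alpha\lambda)^{-1/2}
\]
for large $n$, because the second term in brackets decays exponentially in $\lambda$. Fix the constant $B$ so that $2CW\bar y^B\sqrt{c_+/\alpha}\le\frac1{12}$. Then this probability is at most $\frac1{12\sqrt{c\lambda}}$. The choice of $B$ does not involve $A$.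

\emph{The condition at time $T_1$.} By \eqref{eq:slow} with $I=\{1,\dots,T_1\}$, $u=R_1$ and $B'=0$, we have $P'(S_{T_1}<sR_1)\le Ce^{-\eta R_1}\le\frac1{12\sqrt{c\lambda}}$ for large $n$. Subtracting the two bad events from \eqref{eq:hit} gives $P'(E)\ge(\frac13-\frac1{12}-\frac1{12})\frac1{\sqrt{c\lambda}}=\frac1{6\sqrt{c\lambda}}$.

\emph{Undoing the tilt.} On $E$ we have $S_T=k$, so $P(E)=Zc^{-k}P'(E)$. From $\ln(1+x)\ge x-x^2/2$ for $x\ge0$, \eqref{eq:sums} and $R>\lambda-2$ we get
\[
Z\ge e^{(c-1)R-(c-1)^2/2}\ge e^{(c-1)\lambda}\,e^{-2c_+-c_+^2/2},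
\]
and the definition of $k$ gives $c^{-k}\ge e^{-c\lambda\ln c}\sqrt{\ln n}\;c^A$. Since $(c-1)\lambda-c\lambda\ln c=-\lambda F(c)=-\ln n$ by \eqref{eq:key}, and $\ln n/\lambda=t_n\ge t_-$,
\[
h_0(0)\ge\frac{e^{-2c_+-c_+^2/2}}n\cdot\frac{\sqrt{\ln n}\;c^A}{6\sqrt{c\lambda}}\ge\frac{\gamma c^A}n,\qquad\gamma=\frac{e^{-2c_+-c_+^2/2}}6\sqrt{\frac{t_-}{c_+}}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}]
Take $B$ and $\gamma$ from Lemma~\ref{lem:survival}. Since $c_->1$, there is a constant $A$ with $\frac\gamma3c_-^A>c_+^BW$. For large $n$ Waiter can play the strategy by Lemma~\ref{lem:feasible}, and $Nh_0(0)\ge\frac n3\cdot\frac{\gamma c^A}n>c_+^BW$. By Lemma~\ref{lem:rounding} some vertex has degree $k$ at time $T$, so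
\[
D(n,q)\ge k\ge c\lambda-\frac{\ln\ln n}{2\ln c}-A-1 .
\]
All thresholds for $n$ depend only on $t_\pm$. Together with Proposition~\ref{prop:up2} this proves the theorem, with $K$ equal to $1$ plus the larger of the two constants called $A$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CT}
Cover and Thomas, \emph{Elements of Information Theory}, 2nd ed.

\bibitem{KT}
Michael Krivelevich and Nadav Trumer, Waiter-Client Maximum Degree Game, arXiv:1807.11109 (2018).

\end{thebibliography}
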